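\title{A one-relator inverse monoid whose group of units embeds in no one-relator group}

\begin{abstract}
We construct a word $r$ in two letters and their inverses such that the group of units of the inverse monoid $\mathrm{Inv}\langle a,b\mid r=1\rangle$ embeds in no one-relator group, and in no free product of one-relator groups. The group of units contains a small cancellation group $T$ whose five relators are shifted copies of one power $W^n$. We show that an embedding of $T$ into a one-relator group forces a sixth copy of $W^n$ to vanish, which is false in $T$. The main tool is a lifting theorem: for suitable $W$ and $n$, an embedding of $\langle F_R\mid W^n\rangle$ into $\langle B\mid s^N\rangle$ lifts to a map of free groups that sends $W$ to a conjugate of $s^{\pm N/n}$.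
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

An \emph{inverse monoid} is a monoid $M$ in which every element $m$ has exactly one element $m^{-1}$ with $mm^{-1}m=m$ and $m^{-1}mm^{-1}=m^{-1}$. Groups are inverse monoids. The basic example is the monoid $\mathcal I(\Omega)$ of all partial injections of a set $\Omega$, that is, bijections between subsets of $\Omega$, written on the right and composed wherever the composite is defined. For $f\in\mathcal I(\Omega)$ the idempotent $ff^{-1}$ is the identity map of the domain of $f$, and $f^{-1}f$ is the identity map of its image.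

Let $A$ be a finite alphabet, $A^{-1}=\{a^{-1}:a\in A\}$ a disjoint set of formal inverses, and $\overline A=A\cup A^{-1}$. For a word $r\in\overline A^{\,*}$, the \emph{(special) one-relator inverse monoid} $M=\mathrm{Inv}\langle A\mid r=1\rangle$ is the quotient of the free inverse monoid on $A$ by the congruence generated by the pair $(r,1)$. It is generated by $A$ as an inverse monoid, and every map from $A$ to an inverse monoid under which $r$ evaluates to $1$ extends to a homomorphism from $M$. The word $r$ need not be reduced, and this matters: the relation $aa^{-1}=1$ is not automatic, and in $\mathcal I(\Omega)$ it says that $a$ is defined everywhere. The \emph{group of units} $U(M)$ consists of all $x\in M$ for which there is $y\in M$ with $xy=yx=1$. A \emph{one-relator group} is a group with a presentation $\langle B\mid s\rangle$ where $B$ is finite and $s$ is a single relator, possibly trivial; presentations without the prefix $\mathrm{Inv}$ are group presentations. The following question is posed by Gray and Ruskuc in \cite{GR}.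

\begin{quote}
\textbf{Question.} Is it true that for every finite alphabet $A$ and every word $r\in\overline A^{\,*}$ the group of units of $\mathrm{Inv}\langle A\mid r=1\rangle$ embeds into some one-relator group?
\end{quote}

Three observations suggest the answer yes. First, every one-relator group $\langle A\mid s\rangle$ is such a group of units: idempotent factors at the front of $r$ are forced to equal $1$ (Lemma~\ref{lem:ri}(b)), so for $r=\big(\prod_{a\in A}aa^{-1}a^{-1}a\big)s$ all generators become units and $M$ is the group $\langle A\mid s\rangle$. Second, over a one-letter alphabet the group of units is cyclic (Theorem~\ref{thm:two}(b)). Third, there is a natural candidate for the host group. The identity map of $A$ extends to a homomorphism from $M$ onto the one-relator group $\langle A\mid r\rangle$, and if only idempotents of $M$ are sent to $1$, then this homomorphism is injective on $U(M)$, because $1$ is the only idempotent unit.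

The place where this expectation breaks is conjugation. In a group, $m=1$ implies $ymy^{-1}=1$ for every $y$. In an inverse monoid $m=1$ gives only $ymy^{-1}=yy^{-1}$, which is $1$ exactly when $y$ is right invertible, and the right invertible elements form a submonoid, not a subgroup. A single relation can therefore impose a family of conjugate relations $t^kmt^{-k}=1$ in which $k$ runs over a submonoid $S$ of $\mathbb N$ with gaps, whereas in the group $\langle A\mid r\rangle$ the exponent $k$ runs over all of $\mathbb Z$. This defeats the natural candidate. To answer the question one has to defeat all other one-relator groups as well.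

\begin{theorem}\label{thm:one}
There is a word $r\in\{a,b,a^{-1},b^{-1}\}^*$ such that the group of units of $\mathrm{Inv}\langle a,b\mid r=1\rangle$ is not embeddable into any one-relator group.
\end{theorem}

So the answer to the question is negative. The next theorem settles each alphabet separately and enlarges the class of excluded hosts.

\begin{theorem}\label{thm:two}
Let $A$ be a finite alphabet.
\begin{itemize}
\item[(a)] If $|A|\ge2$, there is $r\in\overline A^{\,*}$ such that the group of units of $\mathrm{Inv}\langle A\mid r=1\rangle$ embeds in no free product of any number of one-relator groups, even if these are allowed to have infinitely many generators.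
\item[(b)] If $|A|\le1$, then for every $r$ the group of units of $\mathrm{Inv}\langle A\mid r=1\rangle$ is cyclic, and hence embeds in a one-relator group.
\end{itemize}
\end{theorem}

\subsection*{The idea of the proof}

We fix a word $W=W(x_0,\dots,x_{10})$, put $n=2520$ and $W_i=W(x_i,\dots,x_{i+10})$, and consider the group
\[
T=\langle x_0,\dots,x_{19}\mid W_0^n,\ W_5^n,\ W_6^n,\ W_8^n,\ W_9^n\rangle .
\]
The indices $0,5,6,8,9$ are the elements up to $9$ of the submonoid $S$ of $\mathbb N$ generated by $5,6,8,9$, whose gaps are $1,2,3,4,7$. Small cancellation theory shows that $W_k^n\neq1$ in $T$ for each gap $k$ (Section~\ref{sec:T}), and the one-way conjugation described above places $T$ inside the group of units of a two-generator one-relator inverse monoid (Section~\ref{sec:monoid}).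

Suppose that $T$ is a subgroup of a one-relator group $G$. Since $T$ has torsion, $G=\langle B\mid s^N\rangle$ with $N\ge2$, and all elements of finite order, among them the five elements $W_i$, are conjugate to powers of $s$. This compares the \emph{values} $W_i$; we want to compare the \emph{tuples} $(x_i,\dots,x_{i+10})$. In a free group there are words $W$, the C-test words, whose value up to conjugacy determines the tuple up to conjugacy. To use them we must move the conjugacy from $G$ up to the free group on $B$, and this is the lifting theorem of Section~\ref{sec:lift}, the longest part of the proof: each of the five tuples has a lift on which $W$ takes a value conjugate to $s^{N/n}$ or to $s^{-N/n}$. With five tuples and two signs, three tuples are conjugate in $G$.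

Here is the end of the argument when these three tuples have indices $5,6,8$. There are $g,\kappa\in G$ with
\[
gx_jg^{-1}=x_{j+1},\qquad \kappa x_j\kappa^{-1}=x_{j+3}\qquad(5\le j\le15).
\]
Only the identity of $G$ commutes with both $x_5$ and $x_6$ (Lemma~\ref{lem:cent}). Both $g^3$ and $\kappa$ conjugate $x_5,x_6$ to $x_8,x_9$, so $\kappa=g^3$. Now $g^2x_jg^{-2}=x_{j+2}$ for $5\le j\le14$, directly from the first formula. For $j=15$ that formula cannot be applied twice, but the second one helps: $g^2x_{15}g^{-2}=g^3x_{14}g^{-3}=\kappa x_{14}\kappa^{-1}=x_{17}$. Hence $g^2W_5g^{-2}=W_7$ and $W_7^n=1$, although $7$ is a gap of $S$. Section~\ref{sec:shift} treats all triples: the three conjugate tuples generate a shift by the greatest common divisor of the differences of their indices, and $S$ is chosen so that this shift always lands in a gap.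

\subsection*{Conventions}
Conjugation by $g$ is the map $y\mapsto gyg^{-1}$; we write $u\sim v$ for conjugate elements, and call two tuples conjugate if one element conjugates them entry by entry. Normal closures are written $\langle\!\langle\,\cdot\,\rangle\!\rangle$. The free group on $B$ is $F(B)$, the free group of rank $R$ is $F_R$, the length of a word $u$ is $|u|$, and $\mathbb N=\{0,1,2,\dots\}$.

\section{Right invertible elements}\label{sec:ri}

We need three textbook facts about an inverse monoid: idempotents commute, $(m^{-1})^{-1}=m$, and $(mm')^{-1}=m'^{-1}m^{-1}$. An element $m$ is \emph{right invertible} if $my=1$ for some $y$. In $\mathcal I(\Omega)$ the right invertible elements are the maps defined everywhere, and the units are the permutations of $\Omega$.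

\begin{lemma}\label{lem:ri}
Let $M$ be an inverse monoid generated by $A$.
\begin{itemize}
\item[(a)] An element $m$ is right invertible if and only if $mm^{-1}=1$, and it is a unit if and only if $mm^{-1}=m^{-1}m=1$. If $mm'$ is right invertible, so is $m$.
\item[(b)] If $E_1,\dots,E_k$ are idempotents and $E_1\cdots E_km=1$, then $E_1=\dots=E_k=m=1$.
\item[(c)] A word over $\overline A$ that represents a right invertible element represents the same element as its free reduction. Hence two words with the same free reduction that both represent right invertible elements are equal in $M$.
\end{itemize}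
\end{lemma}

\begin{proof}
(a) If $my=1$ then $mm^{-1}=mm^{-1}my=my=1$, and if $ym=1$ then $m^{-1}m=ymm^{-1}m=ym=1$. If $mm'y=1$ then $m'y$ is a right inverse of $m$.

(b) If $E$ is idempotent and $Ey=1$, then $E=E\cdot Ey=Ey=1$, and so $y=1$. Apply this to $E_1,E_2,\dots$ in turn.

(c) Let $xcc^{-1}y$ be right invertible, with $c\in\overline A$. By (a) the prefix $xc$ is right invertible, so $xcc^{-1}x^{-1}=(xc)(xc)^{-1}=1$. Since idempotents commute, $xcc^{-1}=x(x^{-1}x)(cc^{-1})=x(cc^{-1})(x^{-1}x)=x$. Thus deleting $cc^{-1}$ does not change the element, and we repeat until the word is reduced.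
\end{proof}

Part (c) lets us compute with right invertible words as in the free group. The one-letter case follows at once.

\begin{proof}[Proof of Theorem~\ref{thm:two}(b)]
If $A=\emptyset$, the monoid is trivial. Let $A=\{a\}$. If $r$ is empty, let $a$ act as the empty map on a one-point set; every nonempty word then acts as the empty map, which is not a unit, so the only unit of $M$ is $1$. If $r$ is nonempty with first letter $c=a^{\pm1}$, then $cc^{-1}=1$ by Lemma~\ref{lem:ri}(a). Deleting factors $cc^{-1}$ writes every element of $M$ as $c^{-i}c^j$ with $i,j\ge0$. If $c^{-1}c=1$, then $M$ is a cyclic group. Otherwise $c^{-1}$ is not right invertible, so no word for a unit begins with $c^{-1}$. If $c^{-i}c^j$ is a unit, then $i=0$, and then its inverse $c^{-j}$ is a unit, so $j=0$; thus $U(M)=1$. Every cyclic group is a one-relator group $\langle a\mid a^m\rangle$ with $m\ge0$.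
\end{proof}

\section{Free groups and one-relator groups with torsion}\label{sec:facts}

An element of a free group is a \emph{proper power} if it equals $u^k$ with $k\ge2$. Subgroups of free groups are free, and a surjective endomorphism of $F_R$ is injective ($F_R$ is Hopfian). Every element $w\ne1$ of a free group is $u^m$ for a unique $u$ that is not a proper power and a unique $m\ge1$, and the centralizer of $w$ is $\langle u\rangle$. We refer to two consequences as \emph{uniqueness of roots}: $x^m=y^m$ with $m\ge1$ implies $x=y$; and if $x,y\neq1$ are not proper powers and $x^p=y^q$ with $p,q\ge1$, then $x=y$ and $p=q$.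

A set $\mathcal R$ of cyclically reduced words is \emph{symmetrized} if it is closed under inversion and cyclic permutation. A \emph{piece} is a common prefix of two distinct elements of $\mathcal R$, and $\mathcal R$ satisfies $C'(\eta)$ if every piece that is a prefix of $\rho\in\mathcal R$ has length less than $\eta|\rho|$. \emph{Dehn's algorithm works} for a presentation if every nonempty reduced word that is trivial in the group contains more than half of an element of the symmetrized set of relators. We use the following results.

\begin{itemize}
\item[(F1)] \emph{Torsion} (Magnus; Karrass--Magnus--Solitar). If $s\ne1$ is not a proper power, then in $\langle B\mid s^N\rangle$ the element $s$ has order exactly $N$, and every element of finite order is conjugate to a power of $s$. If the relator of a one-relator group is trivial or not a proper power, the group is torsion-free.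
\item[(F2)] \emph{Newman's Spelling Theorem} \cite[Theorem IV.5.5]{LS}. If $s$ is cyclically reduced, $N\ge2$, and a nonempty reduced word is trivial in $\langle B\mid s^N\rangle$, then it contains a subword of length greater than $(N-1)|s|$ that is also a subword of a cyclic permutation of $s^N$ or $s^{-N}$.
\item[(F3)] (Magnus) If $\langle\!\langle u\rangle\!\rangle=\langle\!\langle v\rangle\!\rangle$ in a free group, then $u\sim v^{\pm1}$.
\item[(F4)] (Weinbaum) If $s$ is cyclically reduced, no proper nonempty subword of $s$ is trivial in $\langle B\mid s\rangle$.
\item[(F5)] (Brodskii; Howie; Burns--Hale) Torsion-free one-relator groups are locally indicable, hence right-orderable: they have a linear order in which $x<y$ implies $xz<yz$.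
\item[(F6)] (Cohen--Lyndon) Let $F$ be free, $1\ne s\in F$ not a proper power, and $K=\langle\!\langle s^N\rangle\!\rangle$. For some transversal $\mathcal U$ of the left cosets of $K\langle s\rangle$ in $F$, the group $K$ is free on $\{us^Nu^{-1}:u\in\mathcal U\}$.
\item[(F7)] \emph{Greendlinger's lemma} \cite[Theorem V.4.4]{LS}. If $\mathcal R$ is symmetrized and satisfies $C'(\eta)$ with $\eta\le1/6$, then every nonempty reduced word in $\langle\!\langle\mathcal R\rangle\!\rangle$ contains a subword of some $\rho\in\mathcal R$ of length greater than $(1-3\eta)|\rho|$.
\item[(F8)] A group with a finite presentation for which Dehn's algorithm works has a linear isoperimetric function, hence is hyperbolic; in a hyperbolic group the centralizer of an element of infinite order is virtually cyclic.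
\item[(F9)] \emph{Free products.} By Kurosh's theorem, a subgroup of $*_\alpha G_\alpha$ is a free product of a free group and of subgroups of conjugates of the $G_\alpha$; in particular an element of finite order is conjugate into a factor. The free product acts on its Bass--Serre tree with trivial edge stabilizers, so two conjugates $cG_\alpha c^{-1}$ and $dG_\beta d^{-1}$ that intersect nontrivially are equal. By Grushko's theorem, if a free group $F$ of finite rank maps onto $A'*A''$, then $F=F'*F''$ with $F'$ mapping onto $A'$ and $F''$ onto $A''$.
\end{itemize}

For the rest of this section $G=\langle B\mid s^N\rangle$, where $B$ is finite, $s\neq1$ is cyclically reduced and not a proper power, and $N\ge2$. By (F1) every element of finite order lies in a conjugate of $\langle s\rangle\cong\mathbb Z/N$. We need to know that a nontrivial such element lies in only one conjugate, in the strong sense that it determines the conjugating element up to $\langle s\rangle$.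

\begin{lemma}\label{lem:maln}
If $g\in G$ and $g\langle s\rangle g^{-1}\cap\langle s\rangle\ne1$, then $g\in\langle s\rangle$.
\end{lemma}

\begin{proof}
Let $F=F(B)$ and $K=\langle\!\langle s^N\rangle\!\rangle$, and let $\mathcal U$ be as in (F6). Then $K^{ab}$ is free abelian with a basis $e_C$ indexed by the cosets $C\in F/K\langle s\rangle$. For $y=uks^j$ with $u\in\mathcal U$, $k\in K$, the element $ys^Ny^{-1}$ is the conjugate of $us^Nu^{-1}$ by $uku^{-1}\in K$, so its class is $e_{yK\langle s\rangle}$. Hence the conjugation action of $F$ on $K^{ab}$ permutes the basis as left multiplication permutes the cosets. Put $C_0=K\langle s\rangle$; the element $s$ fixes $e_{C_0}$.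

Lift $g$ to $F$ and write $gs^ig^{-1}=s^jz$ with $z\in K$ and $N\nmid i$. Let $o\ge2$ be the common order of $s^i$ and $s^j$ in $G$. Then $o=N/\gcd(N,j)$, so $jo=Nj'$ with $j'=j/\gcd(N,j)$ coprime to $o$, and $io=Ni'$ for an integer $i'$. Taking $o$-th powers gives
\[
gs^{Ni'}g^{-1}=(s^jz)^o=\Big(\prod_{k=1}^{o}s^{jk}zs^{-jk}\Big)s^{Nj'},
\]
which in $K^{ab}$ reads $i'e_{gC_0}=j'e_{C_0}+\sum_{k=1}^os^{jk}[z]$. Since $s$ permutes the basis and fixes $e_{C_0}$, all the terms $s^{jk}[z]$ have the same coefficient $\zeta$ at $e_{C_0}$. If $g\notin C_0$, comparing coefficients at $e_{C_0}$ gives $0=j'+o\zeta$, so $o\mid j'$, contradicting $\gcd(j',o)=1$ and $o\ge2$.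
\end{proof}

\begin{lemma}\label{lem:cent}
If $u,v\in G$ generate a free group of rank $2$, then only $1\in G$ commutes with both $u$ and $v$.
\end{lemma}

\begin{proof}
Since $(N-1)|s|\ge N|s|/2$, (F2) says that Dehn's algorithm works, so $G$ is hyperbolic by (F8). Let $z\neq1$ commute with $u$ and $v$; then the centralizer $C(z)$ contains $F_2$. If $z$ has infinite order, $C(z)$ is virtually cyclic, which is impossible. If $z$ has finite order, then $z=cs^kc^{-1}$ by (F1); for $y\in C(z)$ the element $c^{-1}yc$ commutes with $s^k\neq1$, so it lies in $\langle s\rangle$ by Lemma~\ref{lem:maln}. Then $C(z)$ is finite, which is impossible too.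
\end{proof}

\section{The test word and the group $T$}\label{sec:T}

\subsection*{C-test words}

The word $W$ comes from the following result on C-test words \cite{Iv,Lee}.

\begin{itemize}
\item[(F10)] For each $k\ge2$ there is a word $v(x_1,\dots,x_k)$ such that for all $k$-tuples $X,Y$ of elements of $F_2$: if $v(X)=v(Y)\ne1$, then $X$ and $Y$ are conjugate in $F_2$; and $v(X)=1$ if and only if the entries of $X$ generate a cyclic subgroup.
\end{itemize}

We shall apply the word in $F(B)$, where $B$ is the generating set of an unknown host group, so we need both properties in every finite rank. An embedding $F_m\le F_2$ transfers the second property. For the first, the conjugating element must stay in the subgroup. A subgroup $H\le F$ is \emph{malnormal} if $gHg^{-1}\cap H\ne1$ implies $g\in H$.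

\begin{lemma}\label{lem:malnfree}
For every $m\ge2$ the group $F_2=F(a,b)$ has a malnormal subgroup $H\cong F_m$.
\end{lemma}

\begin{proof}
Choose $q$ with $8qm\le2^q$. A binary de Bruijn sequence of order $q$ is a cyclic word of length $2^q$ in the letters $a,b$ in which every word of length $q$ occurs exactly once. Cut $m$ disjoint subwords $w_1,\dots,w_m$ of length $8q$ out of it. These are positive words, and a word of length $q$ occurs in at most one $w_i$ and there at only one position. In particular, for $i\ne j$ common prefixes and common suffixes of $w_i$ and $w_j$ have length less than $q$. Let $H=\langle w_1,\dots,w_m\rangle$, and let $\sigma_i$ be the path from $1$ to $w_i$ in the Cayley tree of $F_2$. Recall that each $h\neq1$ translates along a unique line in this tree, its axis, and that the axis of $ghg^{-1}$ is the $g$-translate of the axis of $h$.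

Let $h\in H$ be given by a nontrivial reduced word in the symbols $w_i^{\pm1}$, and write $h=yc_1\cdots c_py^{-1}$ with $y\in H$ and $c_1\cdots c_p$ cyclically reduced in these symbols. Join the consecutive vertices $y(c_1\cdots c_p)^kc_1\cdots c_j\in H$ ($k\in\mathbb Z$, $0\le j<p$) by geodesics. A geodesic from $u$ to $uw_i$ is $u\sigma_i$, and one from $u$ to $uw_i^{-1}$ is $(uw_i^{-1})\sigma_i$ reversed. At a joint of two factors of the same sign nothing cancels, as the $w_i$ are positive. At a joint of factors of opposite signs the indices differ, so fewer than $q$ edges cancel from each factor. After these cancellations more than $6q$ edges of each factor survive, and we obtain a line that $h$ translates by $p$ of these segments. So $h\neq1$, which shows that $H$ is free on the $w_i$, and the axis of $h$ is a concatenation of segments of length greater than $6q$, each contained in some path $u\sigma_i$ with $u\in H$.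

Now let $1\neq h\in H$ and $h'=ghg^{-1}\in H$. The axis of $h'$ has two decompositions into segments of length greater than $6q$: one with segments in paths $u'\sigma_j$ and one with segments in paths $gu\sigma_i$, where $u,u'\in H$. An interval of length $6q$ inside a segment of the first decomposition contains at most one break point of the second, so some $u'\sigma_j$ and some $gu\sigma_i$ share a subpath of length $q$. Both paths run along it in the direction in which its label is positive. That label occurs in $w_j$ and in $w_i$, so $i=j$ and the positions agree; going back to the initial vertices gives $u'=gu$, and $g\in H$.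
\end{proof}

Let $H\cong F_m$ be as in the lemma and let $X,Y$ be tuples in $H$ with $v(X)=v(Y)\neq1$. By (F10) $gXg^{-1}=Y$ for some $g\in F_2$. Some entry $X_i$ is nontrivial and $gX_ig^{-1}\in H$, so $g\in H$. Thus $v$ has both properties of (F10) in every $F_m$, $2\le m<\infty$.

Take $k=11$ and name the letters $x_0,\dots,x_{10}$. The word $v$ is nontrivial in $F_{11}=F(x_0,\dots,x_{10})$, since $F_{11}$ is not cyclic. Write $v=yW^my^{-1}$ with $m\ge1$ and $W=W(x_0,\dots,x_{10})$ cyclically reduced and not a proper power. This $W$ is fixed for the rest of the paper.

\begin{lemma}\label{lem:W}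
\begin{itemize}
\item[(a)] If $X,Y$ are $11$-tuples in a free group of finite rank at least $2$ with $W(X)\sim W(Y)$ and $W(X)\ne1$, then $X$ and $Y$ are conjugate.
\item[(b)] $W\in[F_{11},F_{11}]$.
\item[(c)] Every letter $x_0,\dots,x_{10}$ occurs in $W$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $v(X)\sim W(X)^m$ and free groups are torsion-free, $W(X)=1$ if and only if $v(X)=1$, that is, if and only if $\langle X\rangle$ is cyclic. (a) We have $1\ne v(X)\sim v(Y)$, so $v(X)=dv(Y)d^{-1}=v(dYd^{-1})$ for some $d$, and $X$ is conjugate to $dYd^{-1}$. (b) Setting all letters except $x_j$ equal to $1$ gives a tuple generating a cyclic group, so the exponent sum of $x_j$ in $W$ is zero. (c) If $x_j$ did not occur, substitute $a$ for $x_j$ and $b$ for the other letters in $F(a,b)$; the value would equal $W(b,\dots,b)=1$, although the tuple generates $F(a,b)$.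
\end{proof}

\subsection*{The groups $T_\infty$ and $T$}

Let $n=2520=\mathrm{lcm}(1,\dots,10)$ and $W_i=W(x_i,\dots,x_{i+10})$ for $i\in\mathbb N$. Let $S$ be the additive submonoid of $\mathbb N$ generated by $5,6,8,9$. It contains $10=5+5$, $11=5+6$, $12=6+6$, $13=5+8$, $14=5+9$, and hence all integers from $10$ on, so
\[
I:=S\cap[0,9]=\{0,5,6,8,9\},\qquad\mathbb N\setminus S=\{1,2,3,4,7\}.
\]
The group $T$ of the introduction has relators indexed by $I$, but the inverse monoid will impose relators indexed by all of $S$. We therefore start from
\[
T_\infty=\langle x_0,x_1,x_2,\dots\mid W_i^n\ (i\in S)\rangle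
\]
and show that a relator $W_i^n$ has no influence on a set of consecutive generators that does not contain all of $x_i,\dots,x_{i+10}$.

\begin{lemma}\label{lem:windows}
For $0\le p\le q$ the subgroup $\langle x_p,\dots,x_q\rangle$ of $T_\infty$ is presented by these generators and the relators $W_i^n$ with $i\in S$, $p\le i$ and $i+10\le q$.
\end{lemma}

\begin{proof}
Let $\mathcal R$ be the set of cyclic permutations of the words $W_i^{\pm n}$, $i\in S$. Each element of $\mathcal R$ is $D^n$ with $D$ a cyclic permutation of some $W_i^{\pm1}$, and $|D|=|W|$. Two elements with a common prefix of length $|W|$ have the same $D$ and are equal, so pieces are shorter than $|W|$ and $\mathcal R$ satisfies $C'(1/n)$. Let $y$ be a nonempty reduced word in $x_p,\dots,x_q$ that is trivial in $T_\infty$. By (F7) it has a subword $y'$ with $|y'|>(n-3)|W|$ and $y'y''\in\mathcal R$ for some $y''$, say from the relator $W_i^n$. As $|y'|\ge|W|$, the word $y'$ contains all letters $x_i,\dots,x_{i+10}$ by Lemma~\ref{lem:W}(c), so $p\le i$ and $i+10\le q$. Replacing $y'$ by $y''^{-1}$, which has length less than $3|W|$, gives a shorter word in the same letters and uses only an allowed relator.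 Induction on the length finishes the proof.
\end{proof}

Let $T=\langle x_0,\dots,x_{19}\rangle\le T_\infty$ and $J_i=\langle x_i,\dots,x_{i+10}\rangle$. Lemma~\ref{lem:windows}, applied to the intervals $[0,19]$, $[i,i+10]$ and $[j,j+1]$, gives the following.

\begin{corollary}\label{cor:T}
\begin{itemize}
\item[(a)] $T=\langle x_0,\dots,x_{19}\mid W_i^n\ (i\in I)\rangle$.
\item[(b)] For $i\in I$, $J_i=\langle x_i,\dots,x_{i+10}\mid W_i^n\rangle$, and $W_i$ has order $n$ by \textup{(F1)}.
\item[(c)] For $k\in\mathbb N\setminus S$ the group $J_k$ is free on $x_k,\dots,x_{k+10}$, so $W_k^n\neq1$ in $T_\infty$.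
\item[(d)] For every $j$ the elements $x_j,x_{j+1}$ generate a free group of rank $2$; in particular $x_j$ has infinite order.
\end{itemize}
\end{corollary}

\section{The group $T$ inside a group of units}\label{sec:monoid}

The monoid is best understood from an action. Take the set $\Omega=T_\infty\times\mathbb Z$, thought of as copies of $T_\infty$ on levels $k\in\mathbb Z$. Let $a$ multiply by $x_k$ on level $k\ge0$ and let $t$ raise the level by one. Then $t^jat^{-j}$ multiplies by $x_{k+j}$ on level $k$, and the word $w=W(a,tat^{-1},\dots,t^{10}at^{-10})$ multiplies by $W_k$. So $w^n$ is the identity on the part $P=T_\infty\times S$ of $\Omega$, but not on the levels $1,2,3,4,7$. To turn ``identity on $P$'' into a relation ``$=1$'', let $b$ be a bijection from $\Omega$ onto $P$: the word $bw^nb^{-1}$ acts as the identity of $\Omega$. In the same way $bt^jat^{-j}b^{-1}$ is a permutation of $\Omega$ because $t^jat^{-j}$ permutes $P$, and $bt^ib^{-1}$ is defined everywhere because $t^i$ maps $P$ into $P$ for $i\in S$; this is why $S$ has to be a monoid. Finally the letter $t$ can be saved by choosing $b$ so that $bab^{-1}$ itself raises the level.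

Over the alphabet $\{a,b\}$ let $t$ be the word $bab^{-1}$, and define words (inverses are formal inverses, and no free reduction is performed)
\[
u_j=b\,t^jat^{-j}\,b^{-1}\quad(0\le j\le19),\qquad y_i=b\,t^i\,b^{-1}\quad(i\in I),
\]
\[
w=W\big(a,\,tat^{-1},\dots,t^{10}at^{-10}\big),
\]
\begin{equation}\label{eq:r}
r=\prod_{j=0}^{19}\big(u_ju_j^{-1}\,u_j^{-1}u_j\big)\cdot\prod_{i\in\{5,6,8,9\}}y_iy_i^{-1}\cdot bw^nb^{-1}.
\end{equation}

\begin{proposition}\label{prop:units}
Let $M=\mathrm{Inv}\langle a,b\mid r=1\rangle$ with $r$ as in \eqref{eq:r}. The elements $u_0,\dots,u_{19}$ are units of $M$, and $x_j\mapsto u_j$ defines an embedding of $T$ into $U(M)$.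
\end{proposition}

\begin{proof}
\emph{The homomorphism.} All factors of $r$ except the last are idempotents, so Lemma~\ref{lem:ri}(b) gives in $M$
\[
u_ju_j^{-1}=u_j^{-1}u_j=1,\qquad y_iy_i^{-1}=1\ \ (i\in\{5,6,8,9\}),\qquad bw^nb^{-1}=1 .
\]
Thus each $u_j$ is a unit. The word $u_0$ begins with $b$, so $y_0=bb^{-1}=1$ by Lemma~\ref{lem:ri}(a), and $y_iy_i^{-1}=1$ holds for all $i\in I$. Fix $i\in I$. The word $y_i\,bw^nb^{-1}\,y_i^{-1}$ equals $y_iy_i^{-1}=1$ in $M$, and in the free group it equals $bt^iw^nt^{-i}b^{-1}$. The word $W(u_i,\dots,u_{i+10})^n$ represents a unit, and in the free group it also equals $bt^iw^nt^{-i}b^{-1}$, because $u_{i+j}$ is the conjugate of $t^jat^{-j}$ by $bt^i$ there. By Lemma~\ref{lem:ri}(c), $W(u_i,\dots,u_{i+10})^n=1$ in $M$. By Corollary~\ref{cor:T}(a), $x_j\mapsto u_j$ defines a homomorphism $T\to U(M)$.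

\emph{The action.} Let $\Omega=T_\infty\times\mathbb Z$ and $P=T_\infty\times S$. Let $a\in\mathcal I(\Omega)$ have domain and image $T_\infty\times\mathbb N$ with $(g,k)a=(gx_k,k)$, and let $\tau$ be the permutation $(g,k)\mapsto(g,k+1)$ of $\Omega$. The orbits of $\tau$ are the sets $\{g\}\times\mathbb Z$; the orbits of the permutation $a|_P$ of $P$ are the sets $g\langle x_k\rangle\times\{k\}$, $k\in S$, which are infinite by Corollary~\ref{cor:T}(d). In both cases there are countably infinitely many orbits. Match the orbits of $\tau$ bijectively with those of $a|_P$, choose points $\omega_0$ and $p_0$ in each matched pair, and put $(\omega_0\tau^m)b=p_0a^m$ for $m\in\mathbb Z$. This is a bijection $b:\Omega\to P$ with $(\omega\tau)b=(\omega b)a$ for all $\omega$. Regard $b$ as an element of $\mathcal I(\Omega)$ with domain $\Omega$ and image $P$. Then $\omega bab^{-1}=\omega\tau$, so $t$ acts as $\tau$ and $t^{-1}$ as $\tau^{-1}$.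

We check that $r$ acts as the identity. Let $\omega\in\Omega$ and $\omega b=(g,k)$, so $k\in S$. For $j\ge0$ and $\epsilon=\pm1$,
\begin{equation}\label{eq:act}
(g,k)\,t^ja^\epsilon t^{-j}=(g,k+j)\,a^\epsilon t^{-j}=(gx_{k+j}^\epsilon,k)\in P,
\end{equation}
and $b^{-1}$ is defined on $P$; so $u_j$ and $u_j^{-1}=bt^ja^{-1}t^{-j}b^{-1}$ are defined at $\omega$, and $u_ju_j^{-1}$ and $u_j^{-1}u_j$ fix $\omega$. For $i\in\{5,6,8,9\}$ we have $(g,k)t^i=(g,k+i)\in P$ since $k+i\in S$; so $y_i$ is defined at $\omega$ and $y_iy_i^{-1}$ fixes $\omega$. By \eqref{eq:act}, applied letter by letter, $(g,k)w=(gW_k,k)$, and $W_k^n=1$ in $T_\infty$ because $k\in S$; so $bw^nb^{-1}$ fixes $\omega$. Hence $r$ acts as the identity of $\Omega$, and we obtain a homomorphism $M\to\mathcal I(\Omega)$.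

\emph{Injectivity.} By \eqref{eq:act} with $k=0$, the unit $u_j^\epsilon$ maps $(g,0)b^{-1}$ to $(gx_j^\epsilon,0)b^{-1}$. So for a group word $z$ the element $z(u_0,\dots,u_{19})$ maps $(1,0)b^{-1}$ to $(z(x_0,\dots,x_{19}),0)b^{-1}$. If $z(u_0,\dots,u_{19})=1$ in $M$, then $z(x_0,\dots,x_{19})=1$ in $T_\infty$, hence in its subgroup $T$.
\end{proof}

\begin{remark}
The unit $W(u_1,\dots,u_{11})^n$ is nontrivial in $M$ by Corollary~\ref{cor:T}(c), but in the group $\langle a,b\mid r\rangle=\langle a,b\mid w^n\rangle$ it equals $btw^nt^{-1}b^{-1}=1$. So the natural map from $U(M)$ to this group is not injective.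
\end{remark}

\section{Lifting an embedding to the free group}\label{sec:lift}

\begin{proposition}\label{prop:lift}
Let $R\ge2$, let $1\ne W\in[F_R,F_R]$ be not a proper power, and let $n\ge5R+4$ be divisible by $1,2,\dots,R-1$. Let $G=\langle B\mid s^N\rangle$ with $B$ finite, $s\neq1$ cyclically reduced and not a proper power, $N\ge2$, and let $\pi:F(B)\to G$ be the quotient map. Let $\varphi:F_R\to G$ be a homomorphism with kernel exactly $\langle\!\langle W^n\rangle\!\rangle$. Then $n\mid N$, and there is a homomorphism $\tilde\varphi:F_R\to F(B)$ with $\pi\tilde\varphi=\varphi$ and $\tilde\varphi(W)\sim s^{\pm N/n}$ in $F(B)$.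
\end{proposition}

In this section only, $W$ and $n$ are arbitrary subject to these hypotheses. The lift has to be chosen with care.

\begin{example}\label{ex:lift}
Let $s=aba^{-1}b^{-1}$, $W=xyx^{-1}y^{-1}\in F(x,y)$, $n=N$, and $\varphi(x)=a$, $\varphi(y)=b$. The lift $x\mapsto a$, $y\mapsto b$ sends $W$ to $s$. The lift $x\mapsto as^N$, $y\mapsto b$ sends $W$ to $as^Nbs^{-N}a^{-1}b^{-1}$, in which only the last letter $b^{-1}$ of $s^N$ cancels against the following $b$; the result is cyclically reduced of length $8N+2$ and is not conjugate to $s^{\pm1}$.
\end{example}

A good lift is thus a short one. We represent lifts by graphs $\Gamma$ with $\pi_1(\Gamma)=F_R$ and take a graph with the fewest edges. The kernel of $\varphi$ consists of the loops in $\Gamma$ whose label is trivial in $G$, and by (F2) such a loop reads almost all of $s^{\pm N}$ somewhere. We show that in a minimal graph this long subpath winds around a closed path reading $s^d$ with $d\mid N$. Dehn's algorithm then runs inside $\Gamma$, the kernel is normally generated by powers of these closed paths, there is only one of them, and (F3) identifies it with $W$.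

Throughout, $\ell=|s|$ and $J=\varphi(F_R)\cong\langle F_R\mid W^n\rangle$. Since $W^n\in[F_R,F_R]$, the map $F_R^{ab}\to J^{ab}$ is an isomorphism and $J^{ab}\cong\mathbb Z^R$. By (F1) in $J$ the element $\varphi(W)$ has order $n$, and by (F1) in $G$ it is conjugate into $\langle s\rangle\cong\mathbb Z/N$. So $n\mid N$, and $N\ge5R+4$. Moreover $\ell\ge2$. Indeed, if $\ell=1$ then $G$ is a free product of $\mathbb Z/N$ and a free group, so by (F9) $J$ is a free product of a free group and finite cyclic groups; these are trivial because $J^{ab}$ is torsion-free, so $J$ is free, although it has torsion.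

\subsection*{Marked graphs}

A \emph{labeled graph} is a finite connected directed graph with edges labeled by elements of $B$. Each edge has two \emph{half-edges}, one at each end, and the valence $\mathrm{val}(v)$ of a vertex $v$ is the number of half-edges at $v$. A path $p$ may cross edges in either direction; its label $\mathrm{Lab}(p)$ is the word read along it, with $c^{-1}$ read when a $c$-edge is crossed backwards, and its \emph{value} is $\overline p=\pi(\mathrm{Lab}(p))\in G$. Labels define a homomorphism $\mathrm{Lab}:\pi_1(\Gamma,*)\to F(B)$. The graph is \emph{folded} if each vertex has at most one incoming and at most one outgoing edge with each label. In a folded graph a reduced path has a reduced label, and for a vertex $v$ and a letter $c\in B^{\pm1}$ there is at most one one-edge path from $v$ reading $c$; its endpoint is $v\cdot c$. A \emph{marking} of a labeled graph $\Gamma$ is a base point $*$ with an isomorphism $\mu:F_R\to\pi_1(\Gamma,*)$ such that $\pi\circ\mathrm{Lab}\circ\mu=c\varphi(\cdot)c^{-1}$ for some $c\in G$. Moving the base point along a path changes only $c$. A \emph{marked graph} is a folded labeled graph with all valences at least $2$, together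 with a marking.

\begin{lemma}\label{lem:fold}
\begin{itemize}
\item[(a)] Every homomorphism $\psi:F_R\to F(B)$ with $\pi\psi=c\varphi(\cdot)c^{-1}$ is injective.
\item[(b)] If a labeled graph $\Delta$ has a marking, there is a marked graph with at most as many edges as $\Delta$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The image of $\psi$ is free, is generated by $R$ elements, and maps onto $cJc^{-1}$, which needs $R$ generators since $J^{ab}\cong\mathbb Z^R$. So the image is free of rank $R$, and $\psi$ is injective because $F_R$ is Hopfian.

(b) If $\Delta$ is not folded, identify two edges $\varepsilon,\varepsilon'$ with the same label and a common initial or a common terminal vertex. This fold is surjective on $\pi_1$: a loop in the quotient lifts edge by edge, and a gap between the two identified vertices is closed by crossing $\varepsilon$ and $\varepsilon'$ through their common vertex, which becomes a backtrack. The map $\mathrm{Lab}$ on $\pi_1(\Delta)$ is injective by (a) and factors through the fold, so the fold is an isomorphism on $\pi_1$ and the marking passes to the quotient. When no fold is possible, delete vertices of valence $1$ with their edges one at a time,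 first moving the base point across the edge if it is the vertex to be deleted. Each operation lowers the number of edges, and the rank stays $R\geq2$.
\end{proof}

Markings exist: take any lift $\psi$ of $\varphi$ and a wedge of $R$ circles reading the words $\psi(x)$, $x$ in a basis, which are nonempty by Lemma~\ref{lem:fold}(a). \emph{From now on $\Gamma$ is a marked graph with the minimal number of edges}, with marking $\mu$ and conjugating element $c$. We identify $F_R$ with $\pi_1(\Gamma,*)$ via $\mu$ and put $J'=cJc^{-1}$, the group of values of loops at $*$.

\subsection*{Reading powers of $s$, and an order on positions}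

Write $s=s_0s_1\cdots s_{\ell-1}$ with indices in $\mathbb Z/\ell$. A \emph{state} is a pair $(v,i)$ of a vertex $v$ of $\Gamma$ and a \emph{position} $i\in\mathbb Z/\ell$. Put $\mathrm{next}(v,i)=(v\cdot s_i,i+1)$ when $v\cdot s_i$ exists; since $\Gamma$ is folded, this is a partial injection of the finite set of states. A \emph{step} is a pair $(\xi,\mathrm{next}(\xi))$; it crosses one edge, entering by its \emph{initial} half-edge and leaving by its \emph{terminal} half-edge. An \emph{$s$-path with $L$ steps} is a sequence of states $\xi_0,\dots,\xi_L$ with $\xi_{k+1}=\mathrm{next}(\xi_k)$. Its edge path is reduced, because $s$ is cyclically reduced. An \emph{$s$-cycle} is a periodic orbit of $\mathrm{next}$; it has $d\ell$ states for some $d\geq1$, its \emph{degree}, and read from a state of position $0$ its label is $s^d$.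

To shrink $\Gamma$ we shall need a long arc that a given $s$-path crosses exactly once. A priori an $s$-path could cover every edge many times. The tool that prevents this is an order on positions that lets us picture the steps over an edge as strands at different heights which do not cross along the edge.

\begin{lemma}\label{lem:order}
There is a linear order $\prec$ on $\mathbb Z/\ell$ such that
\begin{itemize}
\item[(i)] if $s_i=s_j$, then $i\prec j$ if and only if $i+1\prec j+1$;
\item[(ii)] if $s_j=s_i^{-1}$, then $i\prec j+1$ if and only if $i+1\prec j$.
\end{itemize}
\end{lemma}

\begin{proof}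
The group $Q=\langle B\mid s\rangle$ is torsion-free by (F1), so it has a right-invariant order by (F5). The prefixes $\gamma_i=s_0\cdots s_{i-1}$, $0\le i<\ell$, are distinct in $Q$, since $\gamma_i^{-1}\gamma_j=s_i\cdots s_{j-1}$ is a proper nonempty subword of $s$ for $i<j$ and (F4) applies. As $s=1$ in $Q$, the equality $\gamma_{i+1}=\gamma_is_i$ holds in $Q$ for all $i\in\mathbb Z/\ell$. Put $i\prec j$ if $\gamma_i<\gamma_j$. In case (i), right multiplication by $s_i$ takes $\gamma_i,\gamma_j$ to $\gamma_{i+1},\gamma_{j+1}$; in case (ii) it takes $\gamma_i,\gamma_{j+1}$ to $\gamma_{i+1},\gamma_j$.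
\end{proof}

A step starting at position $i$ has position $i$ at its initial half-edge and $i+1$ at its terminal half-edge. Consider two distinct steps over the same edge, starting at positions $i$ and $j$. If they cross it in the same direction, then $s_i=s_j$, and $i\neq j$ since the starting states differ; the positions are $i,j$ at one half-edge and $i+1,j+1$ at the other. If they cross it in opposite directions, then $s_j=s_i^{-1}$; the positions are $i,j+1$ at one half-edge and $i+1,j$ at the other, and $j\neq i\pm1$ because $s$ is cyclically reduced. In both cases the two steps have different positions at each half-edge, and Lemma~\ref{lem:order} says that the comparison gives the same result at both half-edges. So \emph{the steps over an edge are linearly ordered, by comparing positions at either of its half-edges.}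

Let $\mathcal P$ be an $s$-path with $L\geq1$ steps and pairwise distinct states $\xi_0,\dots,\xi_L$ (the \emph{open case}) or an $s$-cycle (the \emph{closed case}). A step of $\mathcal P$ is \emph{top} if it is the largest step of $\mathcal P$ over its edge and \emph{bottom} if it is the smallest. A step is both top and bottom exactly when $\mathcal P$ crosses its edge only once. A \emph{top run} is a maximal sequence of consecutive top steps; bottom runs are defined in the same way.

\begin{example}\label{ex:order}
Let $s=aba^{-1}b^{-1}$, so $Q=\mathbb Z^2$ and $\gamma_0,\dots,\gamma_3=(0,0),(1,0),(1,1),(0,1)$. The lexicographic order gives $0\prec3\prec1\prec2$. Let $\Gamma$ have one vertex and two loops labeled $a,b$, and let $\mathcal P$ be the $s$-cycle of degree $1$, with steps numbered by their starting positions. The edge $a$ is crossed by steps $0$ and $2$, with positions $0,3$ at its initial end and $1,2$ at its terminal end; $0\prec3$ and $1\prec2$, so step $2$ is top. The edge $b$ is crossed by steps $1$ and $3$, with positions $1,0$ at its initial end and $2,3$ at its terminal end, so step $1$ is top. There is one top run, steps $1,2$. It passes through the largest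 position $2$, using two of the four half-edges at the vertex, and the other two half-edges are its ends.
\end{example}

The last sentence of the example is the general count: seen from above, $\mathcal P$ passes through each vertex once on top, and only the remaining half-edges can carry ends of runs. Let $i_+$ and $i_-$ be the largest and the smallest position; $i_+\ne i_-$ as $\ell\ge2$.

\begin{lemma}\label{lem:runs}
\begin{itemize}
\item[(a)] A step of $\mathcal P$ starting at position $i_+$ is top, and one starting at position $i_-$ is bottom. So any $\ell$ consecutive steps contain a top step and a bottom step.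
\item[(b)] In the open case there are at most $R+1$ top runs and at most $R+1$ bottom runs. In the closed case, if not all steps are top, there are at most $R-1$ top runs.
\end{itemize}
\end{lemma}

\begin{proof}
Reversing $\prec$ preserves (i) and (ii) and exchanges top and bottom, so we treat top steps only. Let $\Gamma'$ be the connected subgraph crossed by $\mathcal P$. Its rank is at most $R$, so
\[
\sum_{v\in\Gamma'}\big(\mathrm{val}_{\Gamma'}(v)-2\big)=-2\chi(\Gamma')\le2(R-1).
\]
The states of $\mathcal P$ at a vertex $v$ have distinct positions; call the one with the largest position the \emph{top state} at $v$. A step that starts or ends at the top state at $v$ is top, because the position of any other step at the same half-edge is the position of a state of $\mathcal P$ at $v$. A state of position $i_+$ is a top state, which proves (a).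

Each run has two ends, the initial half-edge of its first step and the terminal half-edge of its last step. A half-edge is an end of at most one run, in at most one way: its edge carries exactly one top step, and the half-edge is either initial or terminal for that step. Suppose that the top state at $v$ is not $\xi_0$ or $\xi_L$ (in the closed case this is no condition). Then the steps into and out of this state exist and are top, so they belong to one run. The terminal half-edge of the first and the initial half-edge of the second are distinct, as the path is reduced, and neither is a run end, since the run continues through the top state. So at most $\mathrm{val}_{\Gamma'}(v)-2$ run ends lie at $v$. At the at most two exceptional vertices of the open case we use the bound $\mathrm{val}_{\Gamma'}(v)$. The number of run ends is thus at most $2(R-1)+4$ in the open case and $2(R-1)$ in the closed case.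
\end{proof}

\subsection*{Long $s$-paths lie on $s$-cycles of small degree}

This is the only place where the minimality of $\Gamma$ and the bound $n\ge5R+4$ are used. An $s$-path of the length provided by (F2) falls short of $s^N$ by fewer than $\ell$ letters. If it did not close up, we could add the missing short arc and delete a longer one.

\begin{lemma}\label{lem:long}
Every $s$-path in $\Gamma$ with at least $(N-1)\ell+1$ steps lies on an $s$-cycle.
\end{lemma}

\begin{proof}
It suffices to show that an $s$-path with exactly $L=(N-1)\ell+1$ steps repeats a state: if $\xi_i=\xi_j$ with $i<j$, injectivity of $\mathrm{next}$ gives $\xi_0=\xi_{j-i}$, so $\xi_0$ is periodic and every $s$-path from $\xi_0$ follows its cycle.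

Suppose that the states are distinct, and let $p$ be the edge path, from $v_0$ to $v_L$. By Lemma~\ref{lem:runs} the steps that are not top form at most $R+2$ blocks of consecutive steps, each of length at most $\ell-1$, and the same holds for the steps that are not bottom. So the number of edges crossed exactly once by $p$ is at least
\[
(N-1)\ell+1-2(R+2)(\ell-1)>(N-2R-5)\ell .
\]
Since $\sum_v(\mathrm{val}(v)-2)=2R-2$ and all valences are at least $2$, the graph $\Gamma$ has $\nu$ vertices of valence at least $3$ with $1\le\nu\le2R-2$, and cutting at them leaves $\nu+R-1\le3R-3$ arcs. Cutting also at $v_0$ and $v_L$ gives at most $3R-1$ arcs. Interior vertices of these arcs have valence $2$ and $p$ is reduced with endpoints at cut points, so $p$ crosses all edges of an arc equally often. Hence some arc $\sigma$ is crossed exactly once and has length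
\[
|\sigma|>\frac{(N-2R-5)\ell}{3R-1}\ge\ell,
\]
the last inequality being equivalent to $N\ge5R+4$.

Let $\Gamma^+=\Gamma\cup q$, where $q$ is a new arc from $v_L$ to $v_0$ of length $N\ell-L=\ell-1\ge1$, labeled so that $pq$ reads a cyclic permutation of $s^N$. Let $\Delta$ be $\Gamma^+$ with the interior of $\sigma$ removed, and let $X$ be $\Gamma^+$ with a $2$-cell attached along the loop $pq$. If the boundary of a $2$-cell crosses an edge exactly once, pushing in from that edge is a deformation retraction that removes the open edge and the open cell. The loop $pq$ crosses each edge of $q$ and of $\sigma$ exactly once, and after one edge of such an arc is removed the rest of it hangs freely and retracts. So $X$ deformation retracts onto $\Gamma$ and onto $\Delta$. Therefore $\Delta$ is connected and the inclusions induce isomorphisms $\pi_1(\Gamma,v_0)\cong\pi_1(X,v_0)\cong\pi_1(\Delta,v_0)$. Since $\overline{pq}=1$, the value map $\pi_1(\Gamma^+,v_0)\to G$ factors through $\pi_1(X,v_0)$, so these isomorphisms preserve values, and the marking of $\Gamma$ gives a marking of $\Delta$. But $\Delta$ has $|E(\Gamma)|-|\sigma|+\ell-1<|E(\Gamma)|$ edges, and Lemma~\ref{lem:fold}(b)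 contradicts minimality.
\end{proof}

To complete a long $s$-path to $s^N$ along its cycle and return to the starting vertex we need the degree to divide $N$. We bound the degree using $W\in[F_R,F_R]$, and the divisibility hypothesis on $n$ does the rest.

\begin{lemma}\label{lem:degree}
Every $s$-cycle in $\Gamma$ has degree $d\le R-1$. In particular $d\mid N$ and $d<N$.
\end{lemma}

\begin{proof}
Join the cycle to $*$ by a path. The value of the resulting loop is conjugate to $s^d$, so it is an element of finite order of $J'$ and maps to $0$ in $J'^{ab}\cong\mathbb Z^R$. Since $H_1(\Gamma)=F_R^{ab}\to J'^{ab}$ is an isomorphism, the cycle is null-homologous in $\Gamma$: it crosses each edge equally often in both directions, so never exactly once. Thus no step is both top and bottom. The $d$ steps starting at position $i_+$ are top, and between cyclically consecutive ones lies a step starting at $i_-$, which is bottom and hence not top. So there are at least $d$ top runs, and $d\le R-1$ by Lemma~\ref{lem:runs}(b). Then $d\mid n\mid N$ and $d<5R+4\le N$.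
\end{proof}

\subsection*{Dehn's algorithm inside $\Gamma$}

For each $s$-cycle $\mathcal C$, of degree $d_{\mathcal C}$, choose a state $(v_{\mathcal C},0)$ on it and a path $a_{\mathcal C}$ from $*$ to $v_{\mathcal C}$. Let $V_{\mathcal C}\in\pi_1(\Gamma,*)$ be the class of the loop that follows $a_{\mathcal C}$, goes once around $\mathcal C$, and returns along $a_{\mathcal C}^{-1}$.

\begin{lemma}\label{lem:dehn}
A path in $\Gamma$ with trivial value is closed. Moreover
\[
\langle\!\langle W^n\rangle\!\rangle=\langle\!\langle V_{\mathcal C}^{N/d_{\mathcal C}}:\mathcal C\text{ an $s$-cycle}\rangle\!\rangle\quad\text{in }F_R .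
\]
\end{lemma}

\begin{proof}
Let $K'$ be the right-hand side. The left-hand side is $\ker\varphi$, the set of classes of loops at $*$ with trivial value; it contains $K'$, since the label of $V_{\mathcal C}^{N/d_{\mathcal C}}$ is conjugate to $s^N$. We show by induction on the length that a path with trivial value is closed and, if it is a loop at $*$, has class in $K'$. Reducing the path changes neither its endpoints, nor its value, nor its class. A nonempty reduced path has a nonempty reduced label, so by (F2) the path or its inverse has the form $\alpha p\beta$, where $p$ is the edge path of an $s$-path with $L$ steps and $(N-1)\ell<L\le N\ell$. By Lemma~\ref{lem:long} this $s$-path lies on an $s$-cycle $\mathcal C$. Let $p'$ be the path made by the next $N\ell-L$ steps along $\mathcal C$. Since $d_{\mathcal C}\mid N$, the path $pp'$ is closed and runs $N/d_{\mathcal C}$ times around $\mathcal C$; it reads a cyclic permutation of $s^N$. So $\alpha p'^{-1}\beta$ is a path with the same endpoints and the same value as $\alpha p\beta$, and it is shorter since $N\ell-L<\ell<L$. For loops at $*$ the classes of $\alpha p\beta$ and $\alpha p'^{-1}\beta$ differ by the class of $\alpha pp'\alpha^{-1}$,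 a conjugate of $V_{\mathcal C}^{N/d_{\mathcal C}}$.
\end{proof}

To apply (F3) we need a single normal generator on the right. All torsion of $J'$ is conjugate \emph{within $J'$} into one cyclic group, and Lemma~\ref{lem:maln} converts this into a path with trivial value from one cycle to another.

\begin{lemma}\label{lem:unique}
There is exactly one $s$-cycle in $\Gamma$.
\end{lemma}

\begin{proof}
There is at least one by Lemma~\ref{lem:dehn}, as $W^n\neq1$. Let $\mathcal C_1,\mathcal C_2$ be $s$-cycles with data $v_j,a_j,d_j,V_j$, and put $g_j=\overline{a_j}$. The value of $V_j$ is $g_js^{d_j}g_j^{-1}\in J'$, of order $N/d_j\ge2$. Let $\omega\in J'$ be the value of $W$. By (F1) in $J'\cong\langle F_R\mid W^n\rangle$ there are $c_j\in J'$ and integers $m_j$ with $g_js^{d_j}g_j^{-1}=c_j\omega^{m_j}c_j^{-1}$, and by (F1) in $G$ there is $h\in G$ with $\omega\in h\langle s\rangle h^{-1}$. So $1\ne s^{d_j}$ lies in the conjugate of $\langle s\rangle$ by $g_j^{-1}c_jh$, and Lemma~\ref{lem:maln} gives $h\in c_j^{-1}g_j\langle s\rangle$ for $j=1,2$. Hence $c_1^{-1}g_1s^k=c_2^{-1}g_2$ for some $k$, and we may take $k\ge0$ as $s$ has finite order. Let $\lambda_j$ be a loop at $*$ with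 value $c_j$, and let $p$ be the path of $k\ell$ steps along $\mathcal C_1$ from $(v_1,0)$, ending at a state $(v',0)$ of $\mathcal C_1$. The path $a_2^{-1}\lambda_2\lambda_1^{-1}a_1p$ from $v_2$ to $v'$ has value $g_2^{-1}c_2c_1^{-1}g_1s^k=1$. By Lemma~\ref{lem:dehn}, $v_2=v'$, so $(v_2,0)$ lies on $\mathcal C_1$ and $\mathcal C_1=\mathcal C_2$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lift}]
We have seen that $n\mid N$. Let $\mathcal C$ be the unique $s$-cycle, $V=V_{\mathcal C}$, $d=d_{\mathcal C}$. By Lemma~\ref{lem:dehn} and (F3), $W^n\sim V^{\pm N/d}$ in $F_R$. We claim that $V$ is not a proper power. Suppose $V=Z^k$ with $k\ge2$, and let $y\in F(B)$ be the label of the loop $a_{\mathcal C}^{-1}Za_{\mathcal C}$ at $v_{\mathcal C}$. Then $y^k=s^d$, so $y$ lies in the centralizer $\langle s\rangle$ of $s^d$ and $y=s^{d/k}$. The reduced form of this loop has a reduced label, which must be the word $s^{d/k}$; so $\mathrm{next}$ returns to $(v_{\mathcal C},0)$ after $(d/k)\ell<d\ell$ steps, a contradiction. Since $W$ is not a proper power either, uniqueness of roots gives $n=N/d$ and $W\sim V^{\pm1}$. Therefore $\mathrm{Lab}(\mu(W))\sim s^{\pm d}=s^{\pm N/n}$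 in $F(B)$. With $\tilde c\in F(B)$ a preimage of $c$, the map $\tilde\varphi=\tilde c^{-1}\,\mathrm{Lab}(\mu(\cdot))\,\tilde c$ is the required lift.
\end{proof}

\begin{remark}
Without the hypothesis $W\in[F_R,F_R]$ degrees are not bounded in terms of $R$. In $G=\langle a,b,e\mid(ab)^N\rangle=\langle ab\rangle*F(a,e)$, for $d\mid N$ the subgroup $\langle(ab)^d,e\rangle$ is $\langle x,y\mid x^{N/d}\rangle$, and the wedge of a circle reading $(ab)^d$ and a loop labeled $e$ is a folded graph of rank $2$ with a cycle of degree $d$.
\end{remark}

\section{Shifts, and the proof of Theorem~\ref{thm:one}}\label{sec:shift}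

We return to the word $W$, the exponent $n$ and the group $T$ of Section~\ref{sec:T}. Two conjugate tuples with indices $i<i'$ give a shift by $i'-i$, and no multiple of it lands strictly between $i$ and $i'$. Three tuples give two shifts, and the Euclidean algorithm produces from them a finer one. The difficulty is that each shift is known only on eleven consecutive generators, so compositions must be arranged to stay in range.

\begin{lemma}\label{lem:shift}
Let $\alpha,\beta\ge1$ with $\alpha+\beta\le9$, and $\delta=\gcd(\alpha,\beta)$. Let $z_0,\dots,z_{10+\alpha+\beta}$ be elements of a group $G$ such that only $1$ commutes with both $z_0$ and $z_1$. Suppose that $g,\kappa\in G$ satisfy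
\[
gz_jg^{-1}=z_{j+\alpha},\qquad\kappa z_j\kappa^{-1}=z_{j+\alpha+\beta}\qquad(0\le j\le10).
\]
Then there is $f\in G$ with $f^cz_jf^{-c}=z_{j+c\delta}$ whenever $0\le j\le10$ and $0\le c\delta\le\alpha+\beta$.
\end{lemma}

\begin{proof}
Two elements of $G$ that conjugate $z_0$ to the same element and $z_1$ to the same element are equal. Put $h=g^{-1}\kappa$. For $0\le j\le10-\beta$ we have $hz_jh^{-1}=g^{-1}z_{(j+\beta)+\alpha}\,g=z_{j+\beta}$. For $j=0,1$ both $gh$ and $hg$ conjugate $z_j$ to $z_{j+\alpha+\beta}$, because $j+\alpha+\beta\le10$. So $gh=hg$.

Choose integers $p>0\ge q$ with $p\alpha+q\beta=\delta$ and put $f=g^ph^q$. We claim that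
\begin{equation}\label{eq:f}
fz_jf^{-1}=z_{j+\delta}\qquad(0\le j\le10-\delta).
\end{equation}
Since $g$ and $h$ commute, we may apply the $p$ conjugations by $g$ and the $|q|$ conjugations by $h^{-1}$ in any order. The first moves the index by $+\alpha$, the second by $-\beta$, and the formulas above are valid as long as the index stays in $[0,10]$. Start at $j$. At the current index $i\in[0,10]$, make a move $+\alpha$ if one remains and $i\le10-\alpha$; otherwise make a move $-\beta$ if one remains and $i\ge\beta$. Suppose that moves remain but neither rule applies. Whatever the order, all moves together lead to $j+\delta\in[0,10]$. If a move $+\alpha$ remains, then $i\ge11-\alpha>\beta$, so no move $-\beta$ remains, and the final index is at least $i+\alpha\ge11$. If only moves $-\beta$ remain, then $i<\beta$ and the final index is negative. Both are impossible, and \eqref{eq:f} holds.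

Iterating \eqref{eq:f}, $f^mz_jf^{-m}=z_{j+m\delta}$ whenever $m\ge0$, $j\geq0$ and $j+m\delta\le10$. For $j=0,1$ and $m=(\alpha+\beta)/\delta$ this agrees with the action of $\kappa$, so $\kappa=f^{(\alpha+\beta)/\delta}$. Now let $0\le j\le10$ and $0\le c\delta\le\alpha+\beta$. If $j+c\delta\le10$ we are done. Otherwise put $m=(\alpha+\beta)/\delta-c\ge0$ and $j'=j-m\delta=j+c\delta-(\alpha+\beta)$. Then $2\le j'\le j\le10$, so $z_j=f^mz_{j'}f^{-m}$ and
\[
f^cz_jf^{-c}=f^{c+m}z_{j'}f^{-c-m}=\kappa z_{j'}\kappa^{-1}=z_{j'+\alpha+\beta}=z_{j+c\delta}.\qedhere
\]
\end{proof}

The inequality $\alpha+\beta+1\le10$ explains the number of letters of $W$: the indices in $I$ differ by at most $9$, and the two test elements $z_0,z_1$ must survive a shift by $9$. The monoid $S$ is chosen for the next lemma.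

\begin{lemma}\label{lem:gap}
For all $i<i'<i''$ in $I$, with $\delta=\gcd(i'-i,i''-i')$, there is $k\in\mathbb N\setminus S$ with $i<k<i''$ and $\delta\mid k-i$.
\end{lemma}

\begin{proof}
If $i=0$, then $i',i''\in\{5,6,8,9\}$, so $\delta$ divides $i''-i'\in\{1,2,3,4\}$; take $k=\delta\in\{1,2,3,4\}$. If $i>0$, the triple is $(5,6,8)$, $(5,6,9)$, $(5,8,9)$ or $(6,8,9)$; one of the two differences is $1$, so $\delta=1$, and $k=7$ works.
\end{proof}

\begin{proposition}\label{prop:T}
The group $T$ does not embed into a one-relator group.
\end{proposition}

\begin{proof}
Let $\rho:T\to G$ be an embedding into a one-relator group with finite generating set $B$. By Corollary~\ref{cor:T}(b) $T$ has torsion, so by (F1) the relator is a nontrivial proper power, and after conjugating it $G=\langle B\mid s^N\rangle$ with $N\ge2$ and $s\ne1$ cyclically reduced and not a proper power. Also $|B|\ge2$, since $G$ is not abelian. For $i\in I$ let $\varphi_i:F_{11}\to G$ send $x_j$ to $\rho(x_{i+j})$; its kernel is $\langle\!\langle W^n\rangle\!\rangle$ by Corollary~\ref{cor:T}(b). Proposition~\ref{prop:lift} applies with $R=11$, since $W\in[F_{11},F_{11}]$ by Lemma~\ref{lem:W}(b) and $n=2520\ge59$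 is divisible by $1,\dots,10$. It gives tuples $\tilde X_i$ in $F(B)$ that lift $(\rho(x_i),\dots,\rho(x_{i+10}))$ and satisfy $W(\tilde X_i)\sim s^{\epsilon_iN/n}\neq1$ with $\epsilon_i=\pm1$. As $|I|=5$, three indices $i<i'<i''$ have the same sign, and by Lemma~\ref{lem:W}(a) the tuples $\tilde X_i,\tilde X_{i'},\tilde X_{i''}$ are conjugate in $F(B)$.

Put $\alpha=i'-i$, $\beta=i''-i'$, $\delta=\gcd(\alpha,\beta)$, and $z_j=\rho(x_{i+j})$ for $0\le j\le10+\alpha+\beta$; these are defined since $i''+10\le19$. The images in $G$ of the conjugating elements are elements $g,\kappa$ as in Lemma~\ref{lem:shift}, and only $1$ commutes with $z_0$ and $z_1$ by Corollary~\ref{cor:T}(d) and Lemma~\ref{lem:cent}. Take $k=i+c\delta$ from Lemma~\ref{lem:gap}, so $0<c\delta<\alpha+\beta$, and $f$ from Lemma~\ref{lem:shift}. Then $\rho(x_{k+j})=f^c\rho(x_{i+j})f^{-c}$ for $0\le j\le10$, hence $\rho(W_k^n)=f^c\rho(W_i^n)f^{-c}=1$. But $W_k^n\ne1$ in $T$ by Corollary~\ref{cor:T}(c), so $\rho$ is not injective.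
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Let $r$ be the word \eqref{eq:r}. The group of units of $\mathrm{Inv}\langle a,b\mid r=1\rangle$ contains a copy of $T$ by Proposition~\ref{prop:units}, so by Proposition~\ref{prop:T} it embeds in no one-relator group.
\end{proof}

\section{Larger alphabets and free products}\label{sec:free}

To pass from one-relator groups to their free products we show that $T$ cannot be spread over several factors. The group $T$ is generated by the overlapping subgroups $J_0$ and $J_9$, so it suffices to know that these do not split. The test word property does this too.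

\begin{lemma}\label{lem:indec}
The group $J=\langle F_{11}\mid W^n\rangle$ is not a free product of two nontrivial groups.
\end{lemma}

\begin{proof}
Suppose $J=A'*A''$ with $A',A''\neq1$. By Grushko's theorem $F_{11}=F'*F''$ with $F'$ mapping onto $A'$ and $F''$ onto $A''$, so $F',F''\ne1$. The element $W$ has finite order in $J$, so it is conjugate in $J$ into a factor, say $A'$.

First, $F''\to A''$ is an isomorphism. Let $\overline W\in F''$ be the image of $W$ under the retraction that kills $F'$. Then $A''=J/\langle\!\langle A'\rangle\!\rangle=F''/\langle\!\langle\overline W^{\,n}\rangle\!\rangle$, and $\overline W$ is trivial in $A''$. If $\overline W\neq1$ in $F''$, write $\overline W=Z^m$ with $Z$ not a proper power; by (F1) $Z$ has order $mn>m$ in $A''$, so $Z^m\ne1$ there, a contradiction. So $\overline W=1$ and $A''=F''$.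

Consequently $\langle\!\langle W^n\rangle\!\rangle=\ker(F'*F''\to A'*A'')=\langle\!\langle K'\rangle\!\rangle$ with $K'=\ker(F'\to A')$. Let $\theta:F_{11}\to F'\le F_{11}$ be the retraction that kills $F''$. It maps $\langle\!\langle K'\rangle\!\rangle$ onto $K'$, which is normal in $F'$, and it maps $\langle\!\langle W^n\rangle\!\rangle$ onto the normal closure of $\theta(W)^n$ in $F'$. These two images are equal, so $\langle\!\langle W^n\rangle\!\rangle=\langle\!\langle\theta(W)^n\rangle\!\rangle$ in $F_{11}$. By (F3) and uniqueness of roots, $W=yZy^{-1}$ for some $y\in F_{11}$, where $Z=\theta(W)^{\pm1}\in F'$. Applying $\theta$, which fixes $Z$, gives $\theta(W)\sim Z\sim W$. Now $\theta(W)=W(\theta(x_0),\dots,\theta(x_{10}))$, so by Lemma~\ref{lem:W}(a) the tuple $(\theta(x_0),\dots,\theta(x_{10}))$ is conjugate to the basis $(x_0,\dots,x_{10})$. Then $\theta$ is an inner automorphism, although it kills $F''\neq1$.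
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}(a)]
Name two letters of $A$ as $a$ and $b$, let $r$ be the word \eqref{eq:r}, and let $M=\mathrm{Inv}\langle a,b\mid r=1\rangle$ and $M_A=\mathrm{Inv}\langle A\mid r=1\rangle$. The composite $M\to M_A\to M$, where both maps fix $a,b$ and the second sends the other letters to $1$, is the identity. So $M\to M_A$ is injective, it maps units to units, and $U(M_A)$ contains a copy of $T$ by Proposition~\ref{prop:units}.

Suppose that $T$ is a subgroup of a free product $*_\alpha G_\alpha$. The subgroups $J_0$ and $J_9$ are isomorphic to $J$, which is not free since it has torsion. By Kurosh's theorem and Lemma~\ref{lem:indec}, the decomposition of each of them has a single nontrivial factor, and that factor is not free; so $J_0\le cG_\alpha c^{-1}$ and $J_9\le dG_\beta d^{-1}$ for some $c,d,\alpha,\beta$. The element $x_9\ne1$ lies in both, so these conjugates are equal by (F9). Since $J_0\cup J_9$ contains $x_0,\dots,x_{19}$, the group $T$ embeds in $G_\alpha$.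

Let $G_\alpha=\langle B\mid s\rangle$ with $B$ possibly infinite. Choose a finite subset $B_1\subseteq B$ containing the letters of $s$ and of words representing the twenty generators of $T$. Then $G_\alpha=\langle B_1\mid s\rangle*F(B\setminus B_1)$, and $T$ lies in the factor $\langle B_1\mid s\rangle$, a one-relator group with finitely many generators. This contradicts Proposition~\ref{prop:T}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GR}
Robert D. Gray, Nik Ruskuc, \emph{On groups of units of special and one-relator inverse monoids}, arXiv:2103.02995 (2021).

\bibitem{Iv}
S. V. Ivanov, J. Algebra 204 (1998).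

\bibitem{Lee}
D. Lee, J. Algebra 247 (2002).

\bibitem{LS}
Lyndon and Schupp, Theorems IV.5.5 and V.4.4.

\end{thebibliography}
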